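# Strong $k$-distality and strong honest definitions without NIP

## Three theorems on two notions of higher-arity distality

Let $T$ be a complete first-order theory in a language $L$ and let $k\ge 2$. Write $x=(x_1,\dots,x_k)$, where each $x_i$ is a finite tuple of variables. For $i\in[k]=\{1,\dots,k\}$ let $x_{\ne i}$ be the tuple $x$ with $x_i$ removed. For a set $B$, $B^y$ means $B^{|y|}$. We compare three conditions on $T$:

- (i) $T$ is strongly $k$-distal;
- (ii) every $L$-formula $\varphi(x_1,\dots,x_k;y)$ has a $k$-strong honest definition;
- (iii) for every $L$-formula $\varphi(x_1,\dots,x_k;y)$, every $M\models T$, every $A\subseteq M$ with $|A|\ge 2$ and every $a\in M^x$, there are $\Psi$ and $N$ such that for every finite $A_0\subseteq A$ there are $c^{(1)},\dots,c^{(N)}\in A^e$ such that each $b\in A_0^y$ is covered by some $c^{(j)}$.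

The words "strongly $k$-distal", "honest definition", "covered" and the letters $\Psi,N,e$ are defined in the next section.

**Theorem 1.** Let $k\ge 2$.
(1) For every complete theory $T$, (ii) implies (i).
(2) There is a complete theory $T_k$ in a finite relational language, $\omega$-categorical with quantifier elimination, which is strongly $k$-distal but in which some formula $E(y;x_1,\dots,x_k)$ has no $k$-strong honest definition.

**Theorem 2.** For $k\ge2$ and every complete $T$, (i) and (iii) are equivalent.

**Theorem 3.** In $T_k$: for every $\Psi$ with $e\ge1$, if $N$ works for $E$ for all $a$ and all $B$ with $|B|=n$, and $n$ is large, then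
$$Ne>\lfloor\log_2 n-2\log_2\log_2 n-1\rfloor .$$
On the other hand there is $\Psi_0$ for which
$$N=\lfloor(2^k+1)(\log_2 n+1)\rfloor+k+1$$
suffices whenever $|B|=n\ge2$. So the optimal degree is $\Theta(\log|B|)$.

Here is the background. Strong $k$-distality was introduced by R. Walker in "Distality rank". Strong $1$-distality is distality. The following is known: for $k\ge1$, *if $T$ is NIP*, then (i) and (ii) are equivalent. (A formula $\theta(u;v)$ has the independence property if for each $n$ there are, in some model of $T$, elements $u_1,\dots,u_n$ and $v_S$ for $S\subseteq[n]$ with $\theta(u_i;v_S)$ exactly when $i\in S$. $T$ is NIP if no formula has it.) For $k=1$ the NIP hypothesis costs nothing, since distal theories are NIP. For some $k\ge2$ there are strongly $k$-distal theories that are not NIP. So one may ask, as is done in connection with Mervyn Tong, "Homogeneous hypergraph regularity lemmas via $k$-strong honest definitions", arXiv:2607.19202 (2026): can NIP be removed, and for which $k\ge2$?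

Theorem 1 answers: for no $k\ge2$. The direction (ii)$\Rightarrow$(i) is always true, and the direction (i)$\Rightarrow$(ii) fails for every $k\ge2$. Theorem 2 says what strong $k$-distality does give in general. Compare quantifiers: in (ii) the pair $(\Psi,N)$ depends on $\varphi$ only, and the parameters come from the finite set $B$ itself. In (iii), $(\Psi,N)$ may depend on $M,A,a$, and the parameters may come from all of $A$, although only a finite $A_0$ has to be handled. Theorem 3 measures the failure: whatever $\Psi$ is fixed, the number of parameter tuples grows at least like a constant times $\log|B|$, and one $\Psi_0$ achieves that order.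

## Indiscernible sequences, covering, and modes

We work in a monster model $\mathbb U$ of $T$. Tuples are finite unless said otherwise. A sequence $(a_j)_{j\in J}$ of tuples of one length, indexed by a linear order $J$, is *indiscernible over* $c$ if for every formula $\theta(w;v_1,\dots,v_n)$ and every tuple $c_0$ from $c$, the truth value of $\theta(c_0;a_{j_1},\dots,a_{j_n})$ is the same for all $j_1<\dots<j_n$. For an indiscernible sequence, a fixed coordinate is either constant or pairwise distinct: equality at one pair $j<j'$ forces equality at all pairs. The same holds for the whole tuples $a_j$.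

**Definition (strongly $k$-distal).** $T$ is *strongly $k$-distal* if the following holds. Let $I_0$ be a sequence without last element and $I_1$ a sequence without first element, both infinite. Suppose $I_0+I_1$ is indiscernible over $b_1\dots b_k$, and $I_0+d+I_1$ is indiscernible over $b_{\ne i}=(b_j)_{j\ne i}$ for every $i\in[k]$. Then $I_0+d+I_1$ is indiscernible over $b_1\dots b_k$.

So a point $d$ is inserted into a cut. We may test the enlarged sequence against any $k-1$ of the $b$'s, and the old sequence against all $k$ of them. Strong $k$-distality says that this is enough. The hypotheses contain indiscernibility of $I_0+d+I_1$ over $\emptyset$. For $k\ge2$ it changes nothing to allow infinite $b_i$ or a base set $D$: failure of indiscernibility is seen by finitely many parameters, and $D$ can be appended to every $b_i$, since then each $b_{\ne i}$ still contains $D$.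

**Example (random graph, generic 3-hypergraph).** In the random graph take an infinite independent set arranged as $I_0+d+I_1$, and a vertex $b$ adjacent to $d$ and to nothing else in the sequence. By quantifier elimination $I_0+I_1$ is $b$-indiscernible and $I_0+d+I_1$ is $\emptyset$-indiscernible, but $I_0+d+I_1$ is not $b$-indiscernible. So the random graph is not strongly $1$-distal. For $k=2$ this obstruction disappears: $b_1,b_2$ and a sequence element never occur together in one atomic formula, and Proposition 5 will conclude that the random graph is strongly $2$-distal. One arity higher the obstruction returns: in the generic $3$-hypergraph take $b_1,b_2$ and a sequence $I_0+d+I_1$ such that the only edge among all these points is $\{b_1,b_2,d\}$. This violates strong $2$-distality.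

**Definition ($k$-strong honest definition).** Let $\varphi(x_1,\dots,x_k;y)$ be an $L$-formula. Let
$$\Psi=(\psi_i(x_{\ne i},y,z_i):i\in[k])^\frown(\psi_{k+1}(x,z_{k+1}))$$
be a $(k+1)$-tuple of $L$-formulas, and put $e=|z_1|+\dots+|z_{k+1}|$. For $M\models T$ and $a\in M^x$, a tuple $c=(c_1,\dots,c_{k+1})$ *covers* $b$ (for $\varphi,a$) if
$$a\models\psi_{k+1}(x,c_{k+1})\wedge\bigwedge_{i=1}^k\psi_i(x_{\ne i},b,c_i)\ \vdash\ \varphi(x;b)\leftrightarrow\varphi(a;b).\tag{1}$$
This means: $a$ satisfies the conjunction, and every $x'\in M^x$ satisfying the conjunction also satisfies $\varphi(x';b)\leftrightarrow\varphi(a;b)$. A *$k$-strong honest definition* for $\varphi$ consists of such a $\Psi$ and some $N\in\mathbb N$ (the *degree*) with the property: for all $M\models T$, all $B\subseteq M$ with $2\le|B|<\infty$ and all $a\in M^x$, there are $c^{(1)},\dots,c^{(N)}\in B^e$ such that every $b\in B^y$ is covered by some $c^{(j)}$.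

The formula $\psi_{k+1}$ sees all of $a$ but not $b$. The formula $\psi_i$ sees $b$ but is blind to $a_i$. Together with one of $N$ parameter tuples from $B$ they must pin down the truth value of $\varphi(a;b)$, and $N$ must not grow with $|B|$. Note that "$c$ covers $b$" is a first-order condition on $(a,b,c)$, so it does not matter in which model containing $a,b,c$ it is evaluated, as long as the models are elementary submodels of $\mathbb U$.

**Example (a linear order, $k=1$).** The definition makes sense for $k=1$, with $x_{\ne1}$ empty. In a dense linear order without endpoints let $\varphi(x;y)$ be $x<y$, let $a$ be a point and $B$ finite. If $b>a$, let $c_+$ be the least element of $B$ above $a$: from $x<c_+$ and $c_+\le b$ we get $x<b$. If $b\le a$, let $c_-$ be the greatest element of $B$ that is $\le a$: from $c_-\le x$ and $b\le c_-$ we get $\neg(x<b)$. So two kinds of reason, with one parameter each, handle all $b\in B$. The nearest elements of $B$ serve every $b$ at once.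

In this example we used two different tuples $\Psi$. The next lemma allows that.

**Lemma 4 (modes).** Let $\Psi^{(1)},\dots,\Psi^{(r)}$ be $(k+1)$-tuples of formulas as in the definition. There is a single $\Psi$ such that, for every parameter set $P$ with $|P|\ge2$, every $s\le r$ and every tuple $c$ from $P$ of the right length for $\Psi^{(s)}$, there is a tuple $c'$ from $P$, depending only on $s$ and $c$, such that: whenever $c$ covers $b$ with respect to $\Psi^{(s)}$, $c'$ covers $b$ with respect to $\Psi$.

*Proof.* Let $z_i=(z_i^1,\dots,z_i^r,w_0,\dots,w_r)$, with a separate copy of the $w$'s for each $i\in[k+1]$, and let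
$$\psi_i:=\bigvee_{s\le r}\Big(w_0=w_s\wedge\bigwedge_{1\le t<s}w_0\ne w_t\wedge\psi_i^{(s)}(\cdot,z_i^s)\Big).$$
Fix $p\ne q$ in $P$. Given $s$ and $c$, put $w_0=w_s=p$ and $w_t=q$ for all other $t$, the same for all $i\in[k+1]$. Put $z_i^s=c_i$, and fill the other $z_i^t$ with $p$. Then the $s$-th disjunct reduces to $\psi_i^{(s)}(\cdot,c_i)$. The disjuncts with index $t\neq s$ are false, because $w_0\ne w_t$. So each $\psi_i$ becomes $\psi_i^{(s)}(\cdot,c_i)$, and (1) for $\Psi$ is (1) for $\Psi^{(s)}$. $\square$

We call the $\Psi^{(s)}$ *modes*, and we count one parameter tuple for each pair (mode, parameters) used.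

## Languages of arity at most $k$

The simplest strongly $k$-distal theories do not separate (i) from (ii).

**Proposition 5.** Let $L$ be relational with all relation symbols of arity at most $k$, where $k\geq 2$, and let $T$ be a complete $L$-theory with quantifier elimination. Then (i) and (ii) both hold for $T$.

*Proof.* An atomic formula, including an equality, has at most $k$ variable occurrences. Hence if it contains a variable from a given tuple $y$, it contains no variable of $x_i$ for some $i\in[k]$.

(i) Let $I_0,d,I_1,b_1,\dots,b_k$ be as in the definition. An atomic formula about $b_1\dots b_k$ and an increasing tuple from $I_0+d+I_1$ either does not involve the sequence or omits some $b_i$. In both cases its truth value does not depend on the increasing tuple. By quantifier elimination $I_0+d+I_1$ is indiscernible over $b_1\dots b_k$.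

(ii) Let $\varphi(x;y)$ be equivalent to a Boolean combination of atomic formulas $\theta_1,\dots,\theta_r$. For $\varepsilon\in\{0,1\}^r$ let $\Psi^\varepsilon$ be the following mode without parameters. The formula $\theta_l$, if $\varepsilon_l=1$, or $\neg\theta_l$, if $\varepsilon_l=0$, is a conjunct of $\psi_{k+1}$ if $\theta_l$ has no variable from $y$. Otherwise it is a conjunct of $\psi_i$ for one $i$ such that $\theta_l$ has no variable from $x_i$. For each $b$, the mode given by the truth values of the $\theta_l(a;b)$ covers $b$, since these values determine $\varphi$. Apply Lemma 4 to the $2^r$ modes; $N=2^r$ works. $\square$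

So the random graph, which is not NIP, satisfies (i) and (ii) for $k=2$. A counterexample needs a relation of arity at least $k+1$. A completely free $(k+1)$-ary relation is not allowed either: by the hypergraph example it destroys (i). The relation must be constrained, and we come back to the choice of the constraint after proving the implication that is always true.

## From honest definitions to strong $k$-distality

First, (ii)$\Rightarrow$(iii): take $\Psi,N$ from (ii). Given a finite $A_0\subseteq A$, enlarge it inside $A$ to a finite set with at least two elements and apply (ii) with $B$ equal to this set. So Theorem 1(1), and half of Theorem 2, follow from the next proposition.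

**Proposition 6.** For every $k\ge 2$ and every complete $T$, (iii) implies (i).

The idea is that each constituent of the covering condition (1) is protected by its own indiscernibility hypothesis. We cover an ordinary point $g$ of the sequence, and then move $g$ to $d$. The formula $\psi_{k+1}$ involves all $b$'s but not $g$; $\psi_i$ involves $g$ but not $b_i$; the implication involves no $b$ at all.

*Proof.* Assume (iii). Let $I_0,d,I_1,b_1,\dots,b_k$ satisfy the hypotheses of strong $k$-distality, and suppose that $I_0+d+I_1$ is not indiscernible over $b=b_1\dots b_k$.

**Step 1: isolate one formula that singles out $d$.** Some formula over $b$ takes two values on increasing tuples from $I_0+d+I_1$. On tuples avoiding $d$ it takes one value, as $I_0+I_1$ is $b$-indiscernible. So a tuple containing $d$ gets the other value. Negating if necessary, we have an $L$-formula $\theta$ and increasing tuples $u_0\subseteq I_0$, $u_1\subseteq I_1$ with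
$$\models\theta(b;u_0,d,u_1),\qquad \models\neg\theta(b;u_0,d',u_1)\ \text{ for all } d'\in J_0\cup J_1,$$
where $J_0=\{v\in I_0:v>u_0\}$ and $J_1=\{v\in I_1:v<u_1\}$ in the order of the sequence. Both are infinite, since $I_0$ has no last and $I_1$ no first element.

**Step 2: absorb $u_0,u_1$ into the parameters.** Put $b_i'=(b_i,u_0,u_1)$ for all $i$ and $b'=(b'_1,\dots,b'_k)$. Let $\varphi(x_1',\dots,x_k';y):=\theta(x_1,\dots,x_k;z_0,y,z_1)$, where $x_i'$ has the form $(x_i,z_0^i,z_1^i)$ and $z_0,z_1$ are taken from $x_1'$. Then $\varphi(b';d)$ holds, and $\neg\varphi(b';d')$ holds for $d'\in J_0\cup J_1$. Since $u_0$ lies to the left and $u_1$ to the right of $J_0+d+J_1$: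

- $J_0+J_1$ is indiscernible over $b'$;
- $J_0+d+J_1$ is indiscernible over $b'_{\ne i}$ for each $i$, and over $\emptyset$.

The sequence $J_0+d+J_1$ is not constant, since $\varphi(b';\cdot)$ separates $d$ from the rest. So its members are pairwise distinct.

**Step 3: cover a member of $J_0$ by parameters away from it.** Let $A$ be the set of all coordinates of members of $J_0+J_1$. As there are at least two different members, $|A|\ge2$. Take $\Psi,N$ from (iii) for $\varphi$, a small model $M$ containing everything, $A$, and $a:=b'$. Let $A_0$ be the set of coordinates of $Ne+1$ distinct members of $J_0$, and let $c^{(1)},\dots,c^{(N)}\in A^e$ be as in (iii). For each coordinate of each $c^{(j)}$ choose one member of $J_0+J_1$ in which it occurs. This uses at most $Ne$ members. So one of our $Ne+1$ members, say $g$, is not chosen. As $g\in A_0^y$, some $c=c^{(j)}$ covers $g$. List the members chosen for $c$ in increasing order as $\bar v=\bar v_-\bar v_+$ with $\bar v_-<g<\bar v_+$, and write $c_i=\pi_i(\bar v)$, where $\pi_i$ selects coordinates. Since $\neg\varphi(b';g)$, covering means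
$$\models\psi_{k+1}(b',\pi_{k+1}\bar v),\qquad\models\psi_i(b'_{\ne i},g,\pi_i\bar v)\quad(i\le k),\tag{2}$$
$$\models\chi(g,\bar v):=\forall x\Big(\psi_{k+1}(x,\pi_{k+1}\bar v)\wedge\bigwedge_{i\le k}\psi_i(x_{\ne i},g,\pi_i\bar v)\to\neg\varphi(x;g)\Big).\tag{3}$$

**Step 4: move $g$ to $d$.** Choose increasing $\bar w_-\subseteq J_0$ and $\bar w_+\subseteq J_1$ of the same lengths as $\bar v_-$, $\bar v_+$, and put $\bar w=\bar w_-\bar w_+$. Then $(\bar w_-,d,\bar w_+)$ is increasing, like $(\bar v_-,g,\bar v_+)$. Hence:

- $\psi_{k+1}(b',\pi_{k+1}\bar w)$ holds, by (2) and $b'$-indiscernibility of $J_0+J_1$;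
- $\psi_i(b'_{\ne i},d,\pi_i\bar w)$ holds, by (2) and $b'_{\ne i}$-indiscernibility of $J_0+d+J_1$;
- $\chi(d,\bar w)$ holds, by (3) and $\emptyset$-indiscernibility of $J_0+d+J_1$.

Putting $x=b'$ in $\chi(d,\bar w)$ gives $\neg\varphi(b';d)$, contradicting Step 2. $\square$

## Reference points: linear orders are too easy

We look for a $(k+1)$-ary relation that an indiscernible sequence can control but a finite set $B$ cannot. Take $k=2$. Suppose each vertex $y$ of a directed structure colours the set $N^-(y)=\{s:s\to y\}$ with two colours, where only the partition matters and not the names of the colours. Let $E(y;s,t)$ say that $s,t\in N^-(y)$ have different colours. With truth values in $\mathbb F_2$, for distinct $s,t,c\in N^-(y)$ we have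
$$E(y;s,t)=E(y;s,c)+E(y;t,c).\tag{4}$$
The ternary fact on the left is computed from two facts, one blind to $t$ and one blind to $s$. The price is a *reference point* $c$, which must itself lie in $N^-(y)$. An indiscernible sequence can supply its own reference points, which is promising for (i). In an honest definition the reference point for $E(b;a_1,a_2)$ must be a member of $B$ with $c\to b$.

The first thing to try is to let $\to$ be a linear order, so that $N^-(y)$ is the set of predecessors of $y$. This fails to give a counterexample with $\varphi=E$, for the following reason. Let $B$ be finite, $a_1\ne a_2$, and $B_a=\{b\in B:a_1\to b,\ a_2\to b\}$. If $B_a\ne\emptyset$, let $c=\min B_a$. Every $b\in B_a$ other than $c$ satisfies $c\to b$, and $a_1,a_2\ne c$ because $a_l\to c$. So by (4) the value $E(b;a_1,a_2)$ is determined by the pair $(E(b;a_2,c),E(b;a_1,c))$. The single point $c$ is a reference for all $b\in B_a\setminus\{c\}$ at once. For the rest: $b=c$ can be handled by itself, $b\notin B_a$ makes $E$ false because of one $a_i$, and $a_1=a_2$ makes $E$ false. That is $4+1+2+1=8$ parameter tuples, whatever $|B|$ is. (The modes are written out in the proof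 of Theorem 3.)

The obstacle is that a finite linear order has a least element. In a *tournament* this is not so: there are finite tournaments in which every small set $C$ of vertices has a vertex $b$ with $b\to c$ for all $c\in C$. Such a $b$ has no reference point in $C$. At the same time every indiscernible sequence in a tournament is, coordinate by coordinate, constant or transitively ordered by $\to$ in one direction, so for (i) nothing is lost. This is the counterexample. It remains to say what replaces two-colourings for $k>2$ and to construct the generic such structure.

## Cocycles on in-neighbourhoods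

Fix $k\ge2$. For a set $N$, call a function $F$ from the $k$-subsets of $N$ to $\mathbb F_2$ a *cocycle* if
$$\sum_{s\in U}F(U\setminus s)=0\quad\text{for every }(k+1)\text{-subset }U\subseteq N.$$
For a function $f$ on $(k-1)$-subsets put $\delta f(S)=\sum_{s\in S}f(S\setminus s)$. Then $\delta f$ is a cocycle: in $\sum_{s\in U}\sum_{t\in U\setminus s}f(U\setminus\{s,t\})$ each term $f(U\setminus\{s,t\})$ occurs twice.

**Example.** For $k=2$, $f$ is a colouring of the points by $\mathbb F_2$ and $\delta f(\{s,t\})=f(s)+f(t)$ says whether the colours differ. For $k=3$, $f$ is a graph, and $\delta f(\{s,t,u\})$ is the parity of the number of edges in the triangle $stu$. The cocycle identity on four points holds since each of the six pairs lies in two of the four triangles.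

**Lemma 7.** If $N=N_1\cup N_2$ is finite and $F_i$ are cocycles on $N_i$ ($i=1,2$) agreeing on $k$-subsets of $N_1\cap N_2$, then some cocycle $F$ on $N$ extends both.

*Proof.* The plan is to write $F_i=\delta f_i$ with $f_1,f_2$ compatible, and to glue the unconstrained functions $f_i$ instead of the $F_i$. If some $N_i$ is empty there is nothing to prove. Otherwise choose $s_i\in N_i$, with $s_1=s_2\in N_1\cap N_2$ if this intersection is nonempty. For a $(k-1)$-subset $S'$ of $N_i$ let
$$f_i(S')=F_i(S'\cup s_i)\ \text{ if } s_i\notin S',\qquad f_i(S')=0\ \text{ otherwise.}$$

We check $\delta f_i=F_i$. Let $S$ be a $k$-subset of $N_i$. If $s_i\in S$, then every $S\setminus s$ with $s\ne s_i$ contains $s_i$, so only the term $f_i(S\setminus s_i)=F_i(S)$ can be nonzero. If $s_i\notin S$, then $\delta f_i(S)=\sum_{s\in S}F_i((S\setminus s)\cup s_i)$, and this equals $F_i(S)$ by the cocycle identity on $S\cup s_i$.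

The functions $f_1,f_2$ agree on common $(k-1)$-subsets. If $N_1\cap N_2=\emptyset$ there are none, because $k-1\ge1$. Otherwise a common $S'$ lies in $N_1\cap N_2$, and with $s=s_1=s_2$ both values are $0$ if $s\in S'$, and both are $F_1(S'\cup s)=F_2(S'\cup s)$ if not. Let $f=f_1\cup f_2$, and $f=0$ on the remaining $(k-1)$-subsets of $N$. Then $F=\delta f$ is a cocycle. If $S\subseteq N_i$, then all $S\setminus s$ are subsets of $N_i$, so $F(S)=\delta f_i(S)=F_i(S)$. $\square$

The language has a binary relation $\to$ and a $(k+1)$-ary relation $E(y;s_1,\dots,s_k)$. Truth values are read in $\mathbb F_2$. Let $\mathcal K$ be the class of finite structures, including the empty one, such that: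

- (E0) $\to$ is a tournament: irreflexive, and exactly one of $s\to t$, $t\to s$ holds for $s\ne t$;
- (E1) $E(y;s_1,\dots,s_k)$ implies that the $s_i$ are distinct elements of $N^-(y)$, and $E$ is symmetric in the $s_i$;
- (E2) for every $y$ and every $(k+1)$-subset $U\subseteq N^-(y)$, $\sum_{s\in U}E(y;U\setminus s)=0$.

By (E1), $E(y;\cdot)$ is a function on $k$-subsets of $N^-(y)$, and (E2) says that it is a cocycle.

We recall Fraïssé's theorem for a finite relational language. If a class of finite structures is closed under isomorphism and induced substructures, has joint embedding and amalgamation, and has arbitrarily large members, then there is a countable structure, the limit, whose finite substructures are up to isomorphism exactly the members of the class and which is ultrahomogeneous: isomorphisms between finite substructures extend to automorphisms. Its theory is $\omega$-categorical with quantifier elimination. It has the *extension property*: if $X$ is a finite substructure and $X\subseteq D$ with $D$ in the class, then $D$ embeds into the limit over $X$.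

**Lemma 8.** $\mathcal K$ satisfies the hypotheses of Fraïssé's theorem.

*Proof.* The axioms are universal, so $\mathcal K$ is closed under substructures. Any finite tournament with $E=\emptyset$ is in $\mathcal K$, so there are arbitrarily large members. Joint embedding is amalgamation over the empty structure. For amalgamation let $A\subseteq B,C$ be in $\mathcal K$ with $B\cap C=A$, and let $D=B\cup C$. Keep $\to$ on $B$ and on $C$, and put $b\to c$ for $b\in B\setminus A$, $c\in C\setminus A$. This is a tournament. Define $E_D(y;\cdot)$ as follows.

- If $y\in A$, then $N_D^-(y)=N_B^-(y)\cup N_C^-(y)$, with intersection $N_A^-(y)$. The cocycles $E_B(y;\cdot)$ and $E_C(y;\cdot)$ agree there. Take a common extension by Lemma 7.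
- If $y\in B\setminus A$, then no element of $C\setminus A$ points to $y$, so $N_D^-(y)=N_B^-(y)$. Keep $E_B(y;\cdot)$.
- If $y\in C\setminus A$, then $N_D^-(y)$ is the disjoint union of $N_C^-(y)$ and $B\setminus A$. Apply Lemma 7 to $E_C(y;\cdot)$ on $N_C^-(y)$ and the zero cocycle on $B\setminus A$.

Each $E_D(y;\cdot)$ is a cocycle on $N^-_D(y)$, so $D\in\mathcal K$. It induces the given structures on $B$ and on $C$. $\square$

Let $M_k$ be the Fraïssé limit and $T_k=\mathrm{Th}(M_k)$. So $T_k$ is $\omega$-categorical with quantifier elimination, and all its models satisfy (E0)–(E2), which are universal sentences. The relation $\to$ has the independence property in $T_k$: for each $n$, orient edges among vertices $u_1,\dots,u_n$ and $v_S$ ($S\subseteq[n]$) so that $u_i\to v_S$ exactly when $i\in S$, take $E=\emptyset$, and embed the result in $M_k$. So $T_k$ is not NIP.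

## Sequences carry their own reference points

**Proposition 9.** $T_k$ is strongly $k$-distal.

*Proof.* Let $I=I_0+d+I_1=(a_j)_{j\in J}$ and $b_1,\dots,b_k$ satisfy the hypotheses in the definition of strong $k$-distality. Call a fact *visible* if it is expressed by a formula about the $b$'s and the sequence that omits some $b_i$ entirely. Visible facts do not depend on the choice of increasing indices in $J$, by indiscernibility of $I$ over $b_{\ne i}$.

**Step 1: reduce to one instance of $E$.** By quantifier elimination it suffices to show, for each atomic formula in variables for $b_1,\dots,b_k$ and an increasing tuple from $I$, that its truth value does not depend on the increasing tuple. If it omits some $b_i$, it is visible. If it does not involve the sequence, there is nothing to show. Otherwise it has at least $k+1\ge3$ variable occurrences. Hence it is an instance of $E$ with exactly one entry from each $b_i$ and exactly one entry from the sequence, namely a fixed coordinate of a single $a_j$. We must show that its truth value is the same for all $j\in J$. The coordinate is constant in $j$, in which case we are done, or takes pairwise distinct values. Assume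 the latter.

**Step 2: the sequence entry is in the first place.** The instance is $E(y_j;s_1,\dots,s_k)$, with $s_i$ a coordinate of $b_i$ (by symmetry the order of the $s_i$ is irrelevant) and $y_j$ the coordinate of $a_j$. If the $s_i$ are not distinct, it is false for all $j$. The fact $s_i\to y_j$ omits every $b_l$ with $l\ne i$, and such an $l$ exists since $k\ge2$; so it is visible. If it fails for some $i$, then $E$ is false for all $j$ by (E1). So assume that the $s_i$ are distinct and $s_i\to y_j$ for all $i,j$. In particular $s_i\ne y_j$ for all $i,j$.

Whether $y_{j'}\to y_j$ holds for $j'<j$ is visible, so it has the same answer for all pairs $j'<j$. Suppose the answer is yes. For $j'<j$ the set $\{s_1,\dots,s_k,y_{j'}\}$ is a $(k+1)$-subset of $N^-(y_j)$. Thus $y_{j'}$ is a reference point, and (E2) gives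
$$E(y_j;s_1,\dots,s_k)=\sum_{i=1}^kE(y_j;s_{\ne i},y_{j'}).$$
The $i$-th summand omits $b_i$, so it is visible and does not depend on the pair $j'<j$. Hence $E(y_j;\bar s)$ is constant over all $j$ that have a predecessor in $J$, meaning some smaller index. These include the index of $d$ and all indices of $I_1$. Since $I_0+I_1$ is indiscernible over $b_1\dots b_k$, the value on $I_0$ equals the value on $I_1$. So it is constant on $J$.

If the answer is no, then, the $y_j$ being distinct, $y_{j'}\to y_j$ for all $j'>j$. The same argument with $j'>j$ shows that $E(y_j;\bar s)$ is constant over all $j$ that have a larger index in $J$. These include $d$ and all of $I_0$, and again $I_0+I_1$ is indiscernible over $b_1\dots b_k$.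

**Step 3: the sequence entry is among the last $k$ places.** By symmetry and relabelling the instance is $E(y;s_2,\dots,s_k,t_j)$ with $y$ a coordinate of $b_1$, $s_i$ a coordinate of $b_i$, and $t_j$ the coordinate of $a_j$. If $s_2,\dots,s_k$ are not distinct elements of $N^-(y)$, it is false for all $j$. The facts $t_j\to y$ (omitting $b_2$) and $t_j=s_i$ (omitting $b_1$) are visible. If the first fails or one of the second kind holds, $E$ is false for all $j$. Otherwise, for $j<j'$, the set $\{s_2,\dots,s_k,t_j,t_{j'}\}$ is a $(k+1)$-subset of $N^-(y)$, and (E2) gives
$$E(y;\bar s,t_j)+E(y;\bar s,t_{j'})=\sum_{i=2}^kE(y;\bar s_{\ne i},t_j,t_{j'})=:\Delta .$$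
The $i$-th summand omits $b_i$, so $\Delta$ does not depend on $j<j'$. Add these equations for the three pairs from $j<j'<j''$: on the left every term occurs twice, so $0=3\Delta=\Delta$. Hence $E(y;\bar s,t_j)$ does not depend on $j$. $\square$

## Tournaments in which every small set is dominated

**Lemma 10 (Erdős).** For all large $n$, with $m=\lfloor\log_2n-2\log_2\log_2n-1\rfloor$, there is a tournament on $n$ vertices in which for every set $C$ of at most $m$ vertices there is a vertex $b\notin C$ with $b\to c$ for all $c\in C$.

*Proof.* Let $n$ be so large that $m\ge1$ and $n\ge2m$. It is enough to treat $|C|=m$, since a smaller set can be enlarged. Orient each pair independently and uniformly at random. For a fixed $m$-set $C$, a given $b\notin C$ dominates $C$ with probability $2^{-m}$, independently for different $b$. So the expected number of $m$-sets not dominated by any $b\notin C$ is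
$$\binom nm(1-2^{-m})^{n-m}\le\exp\big(m\ln n-(n-m)2^{-m}\big).$$
By the choice of $m$ we have $2^m\le n/(2\log_2^2n)$, and $n-m\ge n/2$, so $(n-m)2^{-m}\ge\log_2^2n$. On the other hand $m\le\log_2n$, so $m\ln n\le\ln2\cdot\log_2^2n<\log_2^2n$. The expectation is less than $1$, so some tournament has no bad set. $\square$

**Proposition 11.** Let $\varphi(x_1,\dots,x_k;y):=E(y;x_1,\dots,x_k)$ in $T_k$, with $x_i,y$ single variables. Let $\Psi$ and $N$ be given, let $n$ be large, and let $m$ be as in Lemma 10. If $Ne\le m$, then there are $a\in M_k^k$ and $B\subseteq M_k$ with $|B|=n$ for which no $c^{(1)},\dots,c^{(N)}\in B^e$ cover all $b\in B$. In particular $\varphi$ has no $k$-strong honest definition.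

*Proof.* **Step 1: the configuration.** Let $B$ be a tournament as in Lemma 10. Add new vertices $a_1,\dots,a_k$ with $a_i\to y$ for all $y\in B$, oriented arbitrarily among themselves, and let $E=\emptyset$. This structure is in $\mathcal K$, so we may take it to be a substructure of $M_k$. Put $a=(a_1,\dots,a_k)$.

**Step 2: find a point without reference points.** Let $c^{(1)},\dots,c^{(N)}\in B^e$ be arbitrary, and let $C$ be the set of all their coordinates. Then $|C|\le Ne\le m$, so there is $b\in B\setminus C$ with $b\to c$ for all $c\in C$. We show that no $c^{(j)}$ covers $b$.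

**Step 3: a twin of $b$ with the other value of $E$.** Let $D'$ be the structure on $\{a_1,\dots,a_k\}\cup C\cup\{b'\}$ obtained from the substructure $\{a_1,\dots,a_k\}\cup C\cup\{b\}$ by renaming $b$ to $b'$ and making $E(b';a_{\pi(1)},\dots,a_{\pi(k)})$ true for all permutations $\pi$ of $[k]$. In $D'$ the elements of $C$ are not in $N^-(b')$, because $b'\to c$. So $N^-(b')=\{a_1,\dots,a_k\}$ has exactly $k$ elements. Hence (E1) holds, (E2) is vacuous at $b'$, and for every other $y$ we have $E(y;\cdot)=0$. Therefore $D'\in\mathcal K$. By the extension property we may take $b'\in M_k$ so that $\{a_1,\dots,a_k\}\cup C\cup\{b'\}$ is the structure $D'$. The only change from $b$ to $b'$ involves all of $a_1,\dots,a_k$ at once. So quantifier elimination gives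
$$\mathrm{tp}(a_{\ne i},b',C)=\mathrm{tp}(a_{\ne i},b,C)\qquad(i\in[k]).\tag{5}$$

**Step 4: exchange the change of $b$ for a change of $a$.** By (5), $b'$ and $b$ have the same type over the finite set $C$. By ultrahomogeneity there is an automorphism $\sigma$ of $M_k$ fixing $C$ pointwise with $\sigma(b')=b$. Put $x'=\sigma(a)$. Then $\mathrm{tp}(x'/C)=\mathrm{tp}(a/C)$, and by (5)
$$\mathrm{tp}(x'_{\ne i},b,C)=\mathrm{tp}(a_{\ne i},b',C)=\mathrm{tp}(a_{\ne i},b,C)\qquad(i\in[k]).$$
So for each $j$: if $a$ satisfies $\psi_{k+1}(x,c_{k+1}^{(j)})\wedge\bigwedge_i\psi_i(x_{\ne i},b,c_i^{(j)})$, then $x'$ does too. But $\varphi(x';b)$ holds, because $\varphi(a;b')$ does, while $\varphi(a;b)$ fails. Hence $c^{(j)}$ does not cover $b$.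

**Step 5: no honest definition.** Given any $\Psi$ and $N$, choose $n$ so large that $m\ge Ne$. Then $N$ does not work for $\Psi$. $\square$

Propositions 9 and 11 prove Theorem 1(2), and Proposition 6 has given Theorem 1(1).

## The degree is logarithmic in $|B|$

*Proof of Theorem 3, lower bound.* This is Proposition 11 read contrapositively: for large $n$, if $Ne\le m$, then $N$ fails for some $a$ and some $B$ with $|B|=n$, already in $M_k$. How large $n$ must be comes from Lemma 10 and does not involve $\Psi$.

*Proof of Theorem 3, upper bound.* Let $M\models T_k$, $B\subseteq M$ with $|B|=n\ge2$, $a\in M^k$, and $B_a=\{b\in B:a_i\to b\text{ for all }i\}$.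

**Step 1: a small set of reference points.** We find $C\subseteq B_a$ with $|C|\le\log_2n+1$ such that every $b\in B_a\setminus C$ has some $c\in C$ with $c\to b$. In a tournament on $l\ge1$ vertices the average out-degree is $(l-1)/2$, so some vertex has out-degree at least $(l-1)/2$. Put it into $C$, remove it together with its out-neighbours, and iterate, starting from $B_a$. At most $(l-1)/2$ vertices remain after a step, so $l+1$ is replaced by at most $(l+1)/2$. Hence there are at most $\log_2(|B_a|+1)\le\log_2(n+1)\le\log_2n+1$ steps. Every removed vertex outside $C$ is an out-neighbour of a vertex in $C$.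

**Step 2: the modes.** Let $\Psi_0$ code, by Lemma 4, the following modes. Unmentioned components are $\top$, and where $z$ is mentioned, all the components using it receive the same parameter.

- Mode $(0,\varepsilon)$ for $\varepsilon\in\mathbb F_2$: $\psi_1$ is $y=z$, and $\psi_{k+1}$ is $E(z;x)=\varepsilon$.
- Mode $(1,i)$ for $i\in[k]$: $\neg(x_i\to y)$, placed in $\psi_{i'}$ for some $i'\ne i$.
- Mode $(1,=)$: $\psi_{k+1}$ says that $x_i=x_j$ for some $i\ne j$.
- Mode $(2,\bar\delta)$ for $\bar\delta\in\mathbb F_2^k$: for $i\le k$, $\psi_i$ is $z\to y\wedge\bigwedge_{l\ne i}(x_l\to y\wedge x_l\ne z)\wedge E(y;x_{\ne i},z)=\delta_i$, and $\psi_{k+1}$ says that the $x_i$ are distinct.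

**Step 3: in each mode the conjunction determines $E(y;x)$.** In mode $(0,\varepsilon)$ the value is $\varepsilon$. Modes $(1,i)$ and $(1,=)$ imply $\neg E(y;x)$ by (E1). In mode $(2,\bar\delta)$ each $x_l$ occurs in some $\psi_i$ with $i\ne l$, as $k\ge2$. So $\{x_1,\dots,x_k,z\}$ is a $(k+1)$-subset of $N^-(y)$, and (E2) gives $E(y;x)=\sum_i\delta_i$.

**Step 4: every $b\in B$ is covered.** It remains to see that $a$ satisfies a suitable conjunction. If $a$ has a repetition, use $(1,=)$. Otherwise:

- if $b\notin B_a$, use $(1,i)$ for some $i$ with $\neg(a_i\to b)$;
- if $b\in C$, use $(0,E(b;a))$ with $z=b$;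
- if $b\in B_a\setminus C$, use mode $(2,\bar\delta)$ with $z=c\in C$, $c\to b$, and $\delta_i=E(b;a_{\ne i},c)$. Here $a_l\ne c$ because $a_l\to c$.

**Step 5: count.** We need at most one tuple for each element of $C$ in modes $(0,\cdot)$, $k$ tuples for modes $(1,i)$, one for $(1,=)$, and $2^k|C|$ for modes $(2,\cdot)$, all from $B$. The total is at most
$$(2^k+1)|C|+k+1\le(2^k+1)(\log_2n+1)+k+1.$$
Being an integer, it is at most $\lfloor(2^k+1)(\log_2n+1)\rfloor+k+1$; fewer tuples can be padded by repetition. $\square$

If $\to$ is a linear order on $B_a$, one can take $C=\{\min B_a\}$, and the count becomes at most $2^k+1+k+1$. For $k=2$ this is the $8$ found earlier.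

## Types finitely satisfiable in $A$: the proof of (i) $\Rightarrow$ (iii)

Half of Theorem 2 is Proposition 6. For the other half we recall some textbook facts. Let $A\subseteq\mathbb U$ be small. A global type $p(y)\in S_y(\mathbb U)$ is *finitely satisfiable in $A$* if each formula in $p$ is satisfied by some tuple from $A$. Let $S$ be the set of these types.

- $S$ is closed in $S_y(\mathbb U)$, hence compact: if $p\notin S$, some formula in $p$ has no solution in $A$, and the clopen set it defines misses $S$.
- Each $p\in S$ is $A$-invariant: if $c\equiv_Ac'$ and $\theta(y,c)\wedge\neg\theta(y,c')$ were in $p$, it would be satisfied by a tuple from $A$, which is impossible.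
- For $b\in A^y$, $\mathrm{tp}(b/\mathbb U)\in S$.

**Example.** In a monster model of the theory of dense linear orders without endpoints take a countable increasing sequence $A=\{0<1<2<\cdots\}$. Let $p(y)$ say $y>u$ for each $u$ that is $\le$ some element of $A$, and $y<u$ for each $u$ greater than all elements of $A$. A finite part of $p$ asks for $u_1<y<u_2$ with $u_1\le n$ for some $n\in A$ and $u_2>A$, and $n+1$ satisfies it. So $p$ is finitely satisfiable in $A$.

For $p\in S$ and a small $C\supseteq A$, a *Morley sequence of $p$ over $C$* is a sequence $(g_j)$ with $g_j\models p|_{Cg_{<j}}$ for all $j$. In the example, Morley sequences are decreasing: $g_0>A$, so $p$ contains $y<g_0$.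

**Lemma 12.** Morley sequences of $p$ over $C$ exist for every small index order, and they are indiscernible over $C$.

*Proof.* Let $(g_1,\dots,g_n)$ and $(g_1',\dots,g_n')$ be finite Morley sequences of $p$ over $C$. They have the same type over $C$, by induction on $n$: if $g_1\dots g_{n-1}\equiv_Cg_1'\dots g_{n-1}'$, then by invariance $\theta(y,g_1,\dots,g_{n-1},c)\in p$ if and only if $\theta(y,g_1',\dots,g'_{n-1},c)\in p$, for all $\theta$ and all $c$ from $C$. Since each increasing finite subsequence of a Morley sequence is again a Morley sequence, indiscernibility follows. Finite Morley sequences exist by realizing $p|_{Cg_{<j}}$ step by step. For an arbitrary order, compactness gives a sequence all of whose finite increasing subsequences have the type over $C$ of a finite Morley sequence, and this sequence is Morley, since a formula in $p|_{Cg_{<j}}$ uses only finitely many $g_{j'}$. $\square$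

Now assume (i), and fix $\varphi,M,A,a$ as in (iii). Add a predicate for $A$, and let $(M',A')\succ(M,A)$ be $(|M|+|L|)^+$-saturated, where $|L|$ is the (infinite) number of $L$-formulas, with $M'\prec\mathbb U$ small. The larger set $A'$ has room for Morley sequences and for parameters, and elementarity of the pair will bring the parameters back to $A$. Let $S$ be as above.

**Proposition 13.** For each $p\in S$ there are $\Psi$ and $c\in A'^e$ such that $\models\psi_{k+1}(a,c_{k+1})$ and $p$ contains
$$\chi(y):=\bigwedge_{i\le k}\psi_i(a_{\ne i},y,c_i)\wedge\forall x\Big(\psi_{k+1}(x,c_{k+1})\wedge\bigwedge_{i\le k}\psi_i(x_{\ne i},y,c_i)\to(\varphi(x;y)\leftrightarrow\varphi(a;y))\Big).$$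

*Proof.* **Step 1: a Morley sequence inside $A'$.** We choose inductively $d_n\in A'^y$ with $d_n\models p|_{Md_{<n}}$. This is possible: every formula of $p|_{Md_{<n}}$ is satisfied by a tuple from $A\subseteq A'$, so the formulas of $p|_{Md_{<n}}$ together with "$y$ lies in the predicate" form a finitely satisfiable set over at most $|M|+\aleph_0$ parameters from $M'$, and it is realized in $(M',A')$ by saturation. So $I_0=(d_n)_{n<\omega}$ is a Morley sequence of $p$ over $M$.

**Step 2: the types over $A'$ and $A'b$ decide $\varphi$.** Let $b\models p|_{M'}$. Let $x'\in\mathbb U^x$ satisfy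
$$x'\equiv_{A'}a\qquad\text{and}\qquad x'_{\ne i}b\equiv_{A'}a_{\ne i}b\quad\text{for all }i\le k.$$
We show $\varphi(x';b)\leftrightarrow\varphi(a;b)$, by applying strong $k$-distality with $b$ inserted between $I_0$ and a sequence $I_1$. Let $I_1$ be a Morley sequence of $p$ over $M'bx'$ indexed by $\mathbb Q$.

*Over $x'_{\ne i}$.* Since $I_0\subseteq M'$ and $b\models p|_{M'}$, $I_0+b$ is a Morley sequence of $p$ over $M$, hence over $Aa_{\ne i}$. An automorphism of $\mathbb U$ fixing $A'$ pointwise and taking $a_{\ne i}b$ to $x'_{\ne i}b$ fixes $p$ (by $A$-invariance), $I_0$ (as $I_0$ lies in $A'$) and $b$. So $I_0+b$ is a Morley sequence of $p$ over $Ax'_{\ne i}$. The members of $I_1$ realize $p$ over $M'bx'$ and the earlier members of $I_1$, so $I_0+b+I_1$ is a Morley sequence of $p$ over $Ax'_{\ne i}$. By Lemma 12 it is indiscernible over $x'_{\ne i}$.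

*Over $x'$.* $I_0$ is a Morley sequence of $p$ over $M$, hence over $Aa$. An automorphism fixing $A'$ pointwise and taking $a$ to $x'$ shows that $I_0$ is Morley over $Ax'$. As before, $I_0+I_1$ is then Morley over $Ax'$, and so indiscernible over $x'$.

The sequence $I_0$ has no last and $I_1$ no first element. By strong $k$-distality $I_0+b+I_1$ is indiscernible over $x'=(x_1',\dots,x_k')$. Hence
$$\varphi(x';b)\iff\varphi(x';d_0)\iff\varphi(a;d_0)\iff\varphi(a;b).$$
The second equivalence uses $x'\equiv_{A'}a$ and $d_0\in A'^y$. The third uses that $b$ and $d_0$ both realize $p|_M$ and that $a$ is in $M$.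

**Step 3: extract formulas by compactness.** Step 2 says that
$$\mathrm{tp}(a/A')(x)\cup\bigcup_{i\le k}\mathrm{tp}(a_{\ne i}/A'b)(x_{\ne i})\ \vdash\ \varphi(x;b)\leftrightarrow\varphi(a;b).$$
By compactness there are formulas $\psi_{k+1}(x,c_{k+1})\in\mathrm{tp}(a/A')$ and $\psi_i(x_{\ne i},b,c_i)\in\mathrm{tp}(a_{\ne i}/A'b)$, with all $c_i$ from $A'$, which suffice. So $\models\psi_{k+1}(a,c_{k+1})$, and $\chi(b)$ holds. As $\chi$ is over $M'$ and $b\models p|_{M'}$, we get $\chi\in p$. $\square$

*Proof of Theorem 2, (i)$\Rightarrow$(iii).* **Step 1: finitely many $\Psi$ are enough.** By Proposition 13 each $p\in S$ lies in a clopen set given by some $\chi$. Since $S$ is compact, finitely many $\chi_1,\dots,\chi_r$, with their $\Psi^{(s)}$ and $c^s$ from $A'$, are such that each $p\in S$ contains some $\chi_s$. For $b\in A^y$ we have $\mathrm{tp}(b/\mathbb U)\in S$, so $b$ satisfies some $\chi_s$. Together with $\models\psi^{(s)}_{k+1}(a,c^s_{k+1})$ this says that $c^s$ covers $b$ with respect to $\Psi^{(s)}$.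

**Step 2: one $\Psi$.** Since $|A'|\ge2$, Lemma 4 codes $\Psi^{(1)},\dots,\Psi^{(r)}$ into one $\Psi$. With $N=r$ we get $c^{(1)},\dots,c^{(N)}\in A'^e$ such that every $b\in A^y$ is covered by some $c^{(j)}$.

**Step 3: return to $A$.** Let $A_0\subseteq A$ be finite. The statement "there are $N$ tuples from the predicate such that each $b\in A_0^y$ is covered by one of them" is a first-order statement in the expanded language with parameters $a$ and $A_0$ from $M$. It is true in $(M',A')$. Hence it is true in $(M,A)$. Here $\Psi$ and $N$ do not depend on $A_0$, so this is (iii). $\square$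

The finiteness of $A_0$ is used in Step 3, and it is the place where the parameters may leave $A_0$. In $T_k$ one can see what this freedom does.

**Example (one set of points, two sources of parameters).** For $r\ge1$ let $B_r$ be a tournament as in Lemma 10 on $n_r$ vertices, with $n_1<n_2<\cdots$ large and the $B_r$ disjoint. Let $A=\bigcup_rB_r$, and put $b\to b'$ whenever $b\in B_r$, $b'\in B_s$ and $r>s$. Add $a_1,\dots,a_k$ with $a_i\to b$ for all $b\in A$, oriented arbitrarily among themselves, and let $E=\emptyset$. All finite substructures are in $\mathcal K$, so by the extension property this countable structure embeds into $M_k$, point by point. For a finite $A_0\subseteq A$ choose $c\in B_r$ with $r$ larger than every index $s$ such that $A_0$ meets $B_s$. Then $c\to b$ for all $b\in A_0$, $a_l\to c$ for all $l$, and $E(b;a_{\ne i},c)=0$. So mode $(2,\bar0)$ from the proof of Theorem 3, with the one parameter $z=c$, covers every $b\in A_0$: here $N=1$. If instead $A_0=B_r$ and the parameters must come from $B_r$, then $a$ and $B_r$ form exactly the configuration of Proposition 11. For any fixed $\Psi$ a number $N$ of parameter tuples is then insufficient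 as soon as $Ne\le\lfloor\log_2n_r-2\log_2\log_2n_r-1\rfloor$, which for given $N$ happens for all large $r$.
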